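\title{Balanced presentations of finite groups with $4$-periodic cohomology}

\begin{abstract}
We prove that every finite group with $4$-periodic cohomology has a presentation with as many relators as generators, and with at most two generators. This confirms a conjecture stated by Nicholson. Starting from the classification of Zassenhaus and Suzuki, we sort these groups into five families and write down an explicit presentation for each. Three families are handled by an elementary device that makes one relation do the work of several; the other two are central extensions of $A_4$ and $A_5$ whose order is computed by a homological argument.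
\end{abstract}

\section{Introduction}\label{sec:intro}

A finite presentation $\langle s_1,\dots,s_n\mid r_1,\dots,r_m\rangle$ has \emph{deficiency} $n-m$, and it is \emph{balanced} if $n=m$. We usually write a relator $uv^{-1}$ as a relation $u=v$. For a finite group a balanced presentation is as economical as a presentation can be, and the second homology group obstructs its existence.

\begin{lemma}\label{lem:hopf}
Let $H$ be a group with finite abelianization and with a presentation on $n$ generators and $m$ relators. Then $m\ge n$, and if $m=n$ then $H_2(H;\mathbb Z)=0$.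
\end{lemma}

\begin{proof}
Let $X$ be the presentation complex: it has one $0$-cell, $n$ $1$-cells and $m$ $2$-cells, and $\pi_1(X)=H$. Since $H_1(X)=H^{\mathrm{ab}}$ is finite, the Euler characteristic gives $1-n+m=1+\operatorname{rank}H_2(X)$, so $m-n=\operatorname{rank}H_2(X)\ge0$. The group $H_2(X)$ is a subgroup of the cellular chain group $\mathbb Z^m$, hence free abelian, and so it vanishes when $m=n$. Finally $H_2(X)\to H_2(H;\mathbb Z)$ is onto (Hopf), because a $K(H,1)$ is obtained from $X$ by attaching cells of dimension at least $3$.
\end{proof}

Thus a cyclic group has the balanced presentation $\langle x\mid x^n\rangle$, while $A_5$ has none, since $H_2(A_5;\mathbb Z)$ has order $2$.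

There is a natural class of finite groups for which the obstruction vanishes. Recall that the Tate cohomology of a finite group $G$ joins cohomology and homology into one $\mathbb Z$-graded ring $\hat H^*(G;\mathbb Z)$ under the cup product, with
\[
\hat H^i=H^i(G;\mathbb Z)\ \ (i\ge1),\qquad \hat H^0=\mathbb Z/|G|,\qquad \hat H^{-1}=0,\qquad \hat H^{-i-1}=H_i(G;\mathbb Z)\ \ (i\ge1),
\]
and with unit $1\in\hat H^0$. For $d\ge1$, the group $G$ has \emph{$d$-periodic cohomology} if there is a class $\xi\in\hat H^d(G;\mathbb Z)$ such that cup product with $\xi$ is an isomorphism $\hat H^i(G;\mathbb Z)\to\hat H^{i+d}(G;\mathbb Z)$ for every $i\in\mathbb Z$, and it has \emph{periodic cohomology} if this holds for some $d$. For $d=4$ it is equivalent to require that $\hat H^i(G;\mathbb Z)\cong\hat H^{i+4}(G;\mathbb Z)$ for all $i$; we work with the class $\xi$. If $G$ has $4$-periodic cohomology, then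
\[
H_2(G;\mathbb Z)=\hat H^{-3}(G;\mathbb Z)\cong\hat H^{1}(G;\mathbb Z)=\operatorname{Hom}(G,\mathbb Z)=0,
\]
so Lemma~\ref{lem:hopf} does not exclude a balanced presentation. Geometry points the same way: it is known that every finite fundamental group of a closed $3$-manifold has $4$-periodic cohomology and has a balanced presentation. This suggests the following conjecture, which we take from Nicholson \cite{Nic}.

\begin{quote}
\emph{If a finite group $G$ has $4$-periodic cohomology, then $G$ has a balanced presentation.}
\end{quote}

The conjecture is true.

\begin{theorem}\label{thm:main}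
Every finite group with $4$-periodic cohomology has a presentation with $n$ generators and $n$ relators for some $n\le 2$.
\end{theorem}

Both numbers are optimal. By Lemma~\ref{lem:hopf} the maximal deficiency of each of these groups is $0$, and one generator suffices only for cyclic groups.

The vanishing of an obstruction does not by itself produce a presentation, and our proof is by construction. Section~\ref{sec:families} describes five families of groups, and Theorem~\ref{thm:class} states that they are exactly the groups with $4$-periodic cohomology. Section~\ref{sec:necessary} proves the half of this classification that Theorem~\ref{thm:main} needs. Sections~\ref{sec:inversion}--\ref{sec:central} give the presentations, and Section~\ref{sec:end} completes both proofs.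

\subsection*{The idea in the smallest case}

A group built as an iterated extension of cyclic groups comes with too many relations: one for the order of each piece and one for each action. The smallest noncyclic example is
\[
S_3=\langle x,y\mid x^3=1,\ y^2=1,\ yxy^{-1}=x^{-1}\rangle ,
\]
with two generators and three relations. The first attempt is to merge the two order relations into $y^2=x^3$. Then $x^3$ commutes with $y$ and is inverted by $y$, which gives only $x^6=1$; the group so presented has order $12$ (Lemma~\ref{lem:R} with $n=3$, $e=1$). Now write the action differently. In $S_3$ we have $x^{-1}=x^2$, so consider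
\[
\langle x,y\mid y^2=x^3,\ yxy^{-1}=x^2\rangle .
\]
Again $x^3$ commutes with $y$, but the cube of the second relation now reads $yx^3y^{-1}=x^6$. Hence $x^3=x^6$, so $x^3=1$, then $y^2=1$ and $yxy^{-1}=x^{-1}$. This is a balanced presentation of $S_3$.

Two features made this work. The inversion was written \emph{asymmetrically}, with exponents $1$ and $2$ whose sum is the order of $x$ and whose difference is $1$; as a result, every power of $x$ that commutes with $y$ is trivial. And the power $x^3$ was equated with an element that commutes with $y$ for an independent reason. Sections~\ref{sec:inversion} and~\ref{sec:octahedral} develop this device.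

\section{The five families}\label{sec:families}

We write $C_n$ for the cyclic group of order $n$, $D_{2n}$ for the dihedral group of order $2n$, $V_4$ for the Klein four-subgroup of $A_4$ and $S_4$, and $O(G)$ for the largest normal subgroup of odd order of a finite group $G$. The primary parts of a cyclic group are its Sylow subgroups. An element acts on a cyclic group \emph{by $\lambda$} if conjugation by it is the map $u\mapsto u^\lambda$. The following textbook facts are used throughout.
\begin{itemize}
\item[(F1)] (von Dyck) If a group $G$ is generated by elements that satisfy the relations of a presentation of $\Gamma$, then $G$ is a quotient of $\Gamma$. If moreover $G$ is finite and $|\Gamma|\le|G|$, then $\Gamma\cong G$.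
\item[(F2)] (Schur--Zassenhaus) A normal subgroup $N$ of a finite group $G$ with $\gcd(|N|,|G/N|)=1$ has a complement. In particular, if $K$ is a central subgroup of odd order of a finite group $B$ and $B/K$ is a $2$-group, then $B=Q\times K$, where $Q\cong B/K$ is the unique Sylow $2$-subgroup of $B$ and is therefore characteristic.
\item[(F3)] If $Z$ is central in $G$ and $G/Z$ is cyclic, then $G$ is abelian. A finite abelian group with cyclic Sylow subgroups is cyclic.
\item[(F4)] If $q$ is a power of an odd prime, then $(\mathbb Z/q)^\times$ is cyclic, so $\lambda^2\equiv1$ implies $\lambda\equiv\pm1\pmod q$.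
\item[(F5)] A finite $2$-group with exactly one involution is cyclic or generalized quaternion. Also $\operatorname{Aut}(Q_8)\cong S_4$.
\end{itemize}

The generalized quaternion groups belong to a two-parameter family that we need later.

\begin{lemma}\label{lem:R}
For $n,e\ge1$ the group $R_{n,e}=\langle x,y\mid yxy^{-1}=x^{-1},\ x^n=y^{2e}\rangle$ has order $4ne$, and $x$ has order $2n$.
\end{lemma}

\begin{proof}
The element $x^n=y^{2e}$ is both fixed and inverted by $y$, so $x^{2n}=1$. The subgroup $\langle x\rangle$ is normal and the quotient is generated by the image of $y$, whose $2e$-th power is trivial. So $|R_{n,e}|\le 2n\cdot2e$, with equality only if $x$ has order $2n$. Conversely, in $C_{2n}\rtimes C_{4e}=\langle x\rangle\rtimes\langle y\rangle$, with $y$ acting by $-1$, the elements $x^n$ and $y^{2e}$ are central, and $x^ny^{-2e}$ has order $2$. The quotient by it has order $4ne$ and satisfies both relations.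
\end{proof}

For $k\ge3$ the \emph{generalized quaternion group} is $Q_{2^k}=R_{2^{k-2},1}=\langle x,y\mid yxy^{-1}=x^{-1},\ x^{2^{k-2}}=y^2\rangle$. It has order $2^k$, and $y^2$ has order $2$.

The \emph{binary octahedral group} is $O^*=\langle x,y\mid x^4=y^3=(xy)^2\rangle$. It has order $48$ (Coxeter--Moser); the common value, written $-1$, is central of order $2$ and is the only involution, and $O^*/\{\pm1\}\cong S_4$. The preimage of $V_4$ is noncyclic of order $8$ with one involution, so it is a normal subgroup $Q_8$ by (F5), and $O^*/Q_8\cong S_4/V_4\cong S_3$. For $r$ odd, the subgroup $C_r$ of the rotation group $C_{3r}\le D_{6r}$ is normal with $D_{6r}/C_r\cong S_3$. The fiber product $O^*\times_{S_3}D_{6r}$ consists of the pairs $(a,b)\in O^*\times D_{6r}$ with the same image in $S_3$. It has order $48r$; the projection onto $O^*$ has kernel $C_r$, and the projection onto $D_{6r}$ has kernel $Q_8$. Its isomorphism type does not depend on the identifications with $S_3$: two choices differ by an automorphism of $S_3$, which is inner and hence induced by an inner automorphism of $O^*$.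

\begin{theorem}\label{thm:class}
A finite group has $4$-periodic cohomology if and only if it is one of the following.
\begin{itemize}
\item[(I)] A cyclic group, or $C_b\rtimes C_N$ with $b\ge3$ odd, $N$ even, $\gcd(b,N)=1$, and a generator of $C_N$ acting by $-1$.
\item[(II)] $(C_e\times C_a\times C_b\times C_c)\rtimes Q_{2^k}$ with $k\ge3$ and $e,a,b,c$ odd and pairwise coprime, where the generators $(x,y)$ of $Q_{2^k}$ act on the four factors by the signs $(+,+)$, $(+,-)$, $(-,+)$, $(-,-)$ respectively.
\item[(III)] $(Q_8\rtimes C_{3^k})\times C_e$ with $k\ge1$ and $\gcd(e,6)=1$, where $C_{3^k}$ acts through a group of order $3$.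
\item[(IV)] $(O^*\times_{S_3}D_{6r})\times C_e$ with $r$ and $e$ odd and $\gcd(e,6r)=1$.
\item[(V)] $SL_2(5)\times C_e$ with $\gcd(e,30)=1$.
\end{itemize}
\end{theorem}

With all odd parameters as small as possible, the families begin with $S_3$, $Q_{2^k}$, $SL_2(3)=Q_8\rtimes C_3$, $O^*$ and $SL_2(5)$. In (III) the semidirect product is determined by $k$ up to isomorphism: an action with image of order $3$ sends a fixed generator of $C_{3^k}$ to an element of order $3$ of $\operatorname{Aut}(Q_8)\cong S_4$, all such elements are conjugate, and conjugate actions give isomorphic semidirect products. The groups in (III) will have to be recognized twice, so we isolate the criterion.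

\begin{lemma}\label{lem:tetra}
Let $H$ be a finite group with a normal subgroup $Q\cong Q_8$ such that $H/Q$ is cyclic of odd order $3^ke$ with $3\nmid e$. If $H$ acts nontrivially on $Q/Z(Q)$ by conjugation, then $k\ge1$ and $H$ is the group $(Q_8\rtimes C_{3^k})\times C_e$ of family \textup{(III)}.
\end{lemma}

\begin{proof}
By (F2), $H=Q\rtimes L$ with $L\cong C_{3^k}\times C_e$. Since $Q$ acts trivially on the abelian group $Q/Z(Q)$, the action of $L$ on $Q$ is nontrivial. Its image in $\operatorname{Aut}(Q)\cong S_4$ is a nontrivial subgroup of odd order, so it has order $3$. Hence $k\ge1$, the factor $C_{3^k}$ acts through this group of order $3$, and $C_e$ centralizes $Q$ as well as $L$.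
\end{proof}

\section{What period four forces}\label{sec:necessary}

In this section $G$ is a finite group with $4$-periodic cohomology and $\xi\in\hat H^4(G;\mathbb Z)$ is a class as in the definition. We show that $G$ lies in one of the five families. Periodicity alone gives two structural results, which we quote. The first is in Cartan--Eilenberg \cite{CE}: a finite group has periodic cohomology if and only if each of its Sylow subgroups is cyclic or generalized quaternion. In particular the Sylow subgroups of odd order are cyclic. The second determines the group modulo its largest normal subgroup of odd order.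

\begin{theorem}[Zassenhaus; Suzuki \cite{Suz}; see Wall \cite{Wall}]\label{thm:ZS}
If $G$ has periodic cohomology, then $G/O(G)$ is one of $C_{2^k}$ $(k\ge0)$, $Q_{2^k}$ $(k\ge3)$, $SL_2(3)$, $O^*$, $SL_2(p)$, $TL_2(p)$ $(p\ge5$ prime$)$. Here $TL_2(p)$ contains $SL_2(p)$ with index $2$, and $TL_2(p)/\{\pm1\}\cong PGL_2(p)$.
\end{theorem}

It remains to find out what the number $4$ contributes. The answer is a restriction on how $G$ can act on its cyclic subgroups. We use three standard properties of Tate cohomology. Restriction to a subgroup $C$ is a homomorphism of rings with unit. An element $g\in N_G(C)$ acts on $\hat H^*(C;\mathbb Z)$ by a ring automorphism that fixes every class restricted from $G$. If $C$ is cyclic, then $H^2(C;\mathbb Z)\cong\operatorname{Hom}(C,\mathbb Q/\mathbb Z)$ naturally in $C$, and if $\mu$ generates this group then $\mu^2$ generates $H^4(C;\mathbb Z)\cong\mathbb Z/|C|$.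

\begin{lemma}\label{lem:star}
Let $C\le G$ be cyclic and let $g\in N_G(C)$ act on $C$ by $\lambda$. Then $\lambda^2\equiv1\pmod{|C|}$. If $|C|$ is a power of an odd prime, then $g$ acts on $C$ by $\pm1$.
\end{lemma}

\begin{proof}
Cup product with $\xi$ maps $\hat H^{-4}(G;\mathbb Z)$ onto $\hat H^0(G;\mathbb Z)$, so $\xi\eta=1$ for some $\eta$. Restricting, $\operatorname{res}\xi$ is a unit of $\hat H^*(C;\mathbb Z)$. Multiplication by it is therefore a bijection $\hat H^0(C;\mathbb Z)\to\hat H^4(C;\mathbb Z)$, and $\operatorname{res}\xi$, the image of the generator $1$, generates $\hat H^4(C;\mathbb Z)\cong\mathbb Z/|C|$. The element $g$ multiplies $\operatorname{Hom}(C,\mathbb Q/\mathbb Z)$ by $\lambda^{\pm1}$, the sign depending on the convention. So it multiplies $\mu^2$, and with it all of $\hat H^4(C;\mathbb Z)$, by $\lambda^{\pm2}$. Since $g$ fixes the generator $\operatorname{res}\xi$, we get $\lambda^2\equiv1$. The last statement is (F4).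
\end{proof}

From here on the class $\xi$ is used only through Lemma~\ref{lem:star}. Put $K=O(G)$, $m=|K|$ and $\bar G=G/K$. We apply the lemma first to $K$ and then to $\bar G$.

\begin{lemma}\label{lem:K}
The group $K$ is cyclic. For each prime $p\mid m$ there is a homomorphism $\chi_p\colon\bar G\to\{\pm1\}$ such that $g\in G$ acts on the primary part $K_p$ by $\chi_p(gK)$.
\end{lemma}

\begin{proof}
Let $P$ be a Sylow $p$-subgroup of $K$; it is cyclic of odd order. By Lemma~\ref{lem:star} the group $N_K(P)/C_K(P)$ has order at most $2$, and its order is odd, so $P$ is central in $N_K(P)$. Burnside's transfer theorem states that in this situation $K$ has a normal $p$-complement, a normal subgroup of order prime to $p$ and of index $|P|$. This holds for every $p\mid m$. For a fixed $p$, the intersection of the normal $q$-complements over all primes $q\ne p$ is a normal Sylow $p$-subgroup. So $K$ is the direct product of its cyclic Sylow subgroups and is cyclic. Each $K_p$ is normal in $G$, so $G$ acts on it by signs, and the abelian group $K$ acts trivially.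
\end{proof}

\begin{remark}
Period $4$ is needed here. The nonabelian group $C_7\rtimes C_3$ has cyclic Sylow subgroups, hence periodic cohomology, and it equals its own $O(G)$. A generator of $C_3$ acts on $C_7$ by $2$, and $2^2\not\equiv1\pmod7$.
\end{remark}

Lemma~\ref{lem:star} concerns subgroups of $G$, whereas Theorem~\ref{thm:ZS} describes the quotient $\bar G$. The next lemma carries the restriction down to the quotient.

\begin{lemma}\label{lem:quot}
Let $p$ be an odd prime and $\bar P$ a Sylow $p$-subgroup of $\bar G$. Every element of $N_{\bar G}(\bar P)$ acts on $\bar P$ by $\pm1$.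
\end{lemma}

\begin{proof}
Choose a Sylow $p$-subgroup $P$ of $G$ with image $\bar P$, and let $N$ be the preimage of $N_{\bar G}(\bar P)$. Then $PK$ is normal in $N$ and $P$ is a Sylow subgroup of $PK$. The Frattini argument (all $N$-conjugates of $P$ are already conjugate in $PK$) gives $N=PK\cdot N_N(P)=K\cdot N_N(P)$. So each element of $N_{\bar G}(\bar P)$ lifts to an element of $N_G(P)$. The lift acts on the cyclic group $P$ by $\pm1$, hence also on its quotient $\bar P$.
\end{proof}

\begin{proposition}\label{prop:necessary}
A finite group with $4$-periodic cohomology belongs to one of the families \textup{(I)--(V)}.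
\end{proposition}

\begin{proof}
We go through the list of Theorem~\ref{thm:ZS}. In each case the sign characters of $\bar G$ determine the action on $K$, and coprimality splits the extension.

\emph{The case $\bar G=C_{2^k}$.} By (F2), $G=K\rtimes\langle y\rangle$ with $y$ of order $2^k$. Let $C_a$ be the product of the primary parts of $K$ that $y$ centralizes and $C_b$ the product of those that it inverts. If $b=1$, then $G=C_a\times C_{2^k}$ is cyclic. If $b>1$, then $k\ge1$ and $G=C_b\rtimes(C_a\times\langle y\rangle)$. The complement is cyclic of even order $N=2^ka$ prime to $b$, and it is generated by the product of $y$ and a generator of $C_a$, which acts on $C_b$ by $-1$. This is (I).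

\emph{The case $\bar G=Q_{2^k}$.} By (F2), $G=K\rtimes Q_{2^k}$. Group the primary parts $K_p$ according to the pair $(\chi_p(x),\chi_p(y))$. The four products $C_e,C_a,C_b,C_c$ involve disjoint sets of odd primes, and we obtain (II).

\emph{The case $\bar G=SL_2(3)$.} Recall that $SL_2(3)=Q_8\rtimes C_3$, that $SL_2(3)/\{\pm1\}\cong A_4$ with $Q_8$ mapping onto $V_4$, and that the abelianization is $C_3$. Hence every $\chi_p$ is trivial and $K$ is central. By (F2) the preimage of $Q_8$ is $Q\times K$ with $Q\cong Q_8$ characteristic in it, so $Q$ is normal in $G$. The group $G/Q$ has odd order $3m$ and is a central extension of $C_3$ by $K$, so it is abelian. Its Sylow subgroups are isomorphic to Sylow subgroups of $G$ of odd order, so it is cyclic by (F3). The action of $G$ on $Q/Z(Q)$ is the action of $A_4$ on $V_4$, which is nontrivial. Lemma~\ref{lem:tetra} gives (III).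

\emph{The case $\bar G=O^*$.} Abelianizing the presentation gives $4x=3y=2x+2y$, so $y=2x$ and $2x=0$; the abelianization is $C_2$. The only nontrivial sign character of $O^*$ is therefore $O^*\to S_3\to\{\pm1\}$, and the preimage $G_1\le G$ of $A_3\le S_3$ centralizes $K$. The preimage of $Q_8$ lies in $G_1$, so by (F2) it is $Q\times K$ with $Q\cong Q_8$ normal in $G$. Let $S=G/Q$. It contains a copy of $K$ with $S/K\cong S_3$. The subgroup $J=G_1/Q$ is a central extension of $C_3$ by $K$, and as in the previous case it is cyclic of odd order $3m$. Since $J$ has index $2$, we have $S=J\rtimes\langle\tau\rangle$ with $\tau^2=1$. By (F4) the involution $\tau$ acts on each primary part of $J$ by $\pm1$, and it acts by $-1$ on the $3$-part because it inverts the quotient $J/K=A_3$. Let $C_e$ be the product of the primary parts centralized by $\tau$ and $C_{3r}$ the product of those inverted by $\tau$. Then $r$ and $e$ are odd, $\gcd(e,6r)=1$, and $S=C_e\times D_{6r}$. The kernel $K$ of $S\to S_3$ is the unique subgroup of index $3$ in $J$, namely $C_e\times C_r$. The map $G\to O^*\times_{S_3}S$, $g\mapsto(gK,gQ)$, is injective because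 $K\cap Q=1$, and both sides have order $48m$. As $C_e$ maps trivially to $S_3$, the target is $(O^*\times_{S_3}D_{6r})\times C_e$. This is (IV).

\emph{The case $\bar G=SL_2(p)$, $p\ge5$.} The order is $p(p^2-1)$, so the group $U$ of upper triangular matrices with diagonal entries $1$ is a Sylow $p$-subgroup. The matrix $\operatorname{diag}(a,a^{-1})$ acts on $U$ by $a^2$. By Lemma~\ref{lem:quot}, $a^4=1$ for all $a\in\mathbb F_p^\times$, so $p-1$ divides $4$ and $p=5$. Recall that $H_1(SL_2(5);\mathbb Z)=H_2(SL_2(5);\mathbb Z)=0$. The first equality makes every $\chi_q$ trivial, so $K$ is central. By the universal coefficient theorem $H^2(SL_2(5);K)=0$, so the central extension splits and $G\cong SL_2(5)\times C_m$. Here $m$ is odd, and it is prime to $3$ and $5$ because the Sylow $3$- and $5$-subgroups of $G$ are cyclic. This is (V).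

\emph{The case $\bar G=TL_2(p)$, $p\ge5$.} The image of $U$ in $PGL_2(p)$ is a Sylow $p$-subgroup, and the class of $\operatorname{diag}(2,1)$ acts on it by $2$. A lift of this class to $TL_2(p)$ normalizes the preimage of that subgroup, which is cyclic of order $2p$. So it normalizes the subgroup of order $p$ of the preimage, a Sylow $p$-subgroup of $TL_2(p)$, and acts on it by $2$. Since $2\not\equiv\pm1\pmod p$, this contradicts Lemma~\ref{lem:quot}, and the case does not occur.
\end{proof}

\section{Inverting a cyclic group of odd order: families (I) and (II)}\label{sec:inversion}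

The computation for $S_3$ generalizes to any odd order $2s+1$, with the exponents $1,2$ replaced by $s,s+1$.

\begin{lemma}\label{lem:asym}
Let $g,w$ be elements of a group and $s$ an integer with $gw^sg^{-1}=w^{s+1}$.
\begin{itemize}
\item[(a)] If $w^l$ commutes with $g$, then $w^l=1$.
\item[(b)] If $w^{2s+1}=1$, then $gwg^{-1}=w^{-1}$.
\end{itemize}
\end{lemma}

\begin{proof}
(a) The $l$-th power of the relation gives $w^{l(s+1)}=g(w^{l})^sg^{-1}=w^{ls}$. (b) Since $w=(w^s)^{-2}$, we have $gwg^{-1}=w^{-2s-2}=w^{-1}$.
\end{proof}

\begin{proposition}\label{prop:A}
Let $b=2s+1\ge1$ be odd and $N\geq 2$ even. Then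
\[
\langle x,y\mid y^N=x^b,\ yx^sy^{-1}=x^{s+1}\rangle\cong C_b\rtimes C_N,
\]
where $x$ generates $C_b$, and $y$ generates $C_N$ and acts by $-1$.
\end{proposition}

\begin{proof}
The semidirect product exists because $N$ is even, and both relations hold in it, since $x^{s+1}=x^{-s}$. In the presented group $x^b=y^N$ commutes with $y$, so $x^b=1=y^N$ by Lemma~\ref{lem:asym}(a), and $yxy^{-1}=x^{-1}$ by part (b). Hence its order is at most $bN$, and (F1) applies.
\end{proof}

The coprimality of $b$ and $N$ in family (I) plays no role here. The parity of $b$ does: for $b=N=2$ the semidirect product is $C_2\times C_2$, whose second homology is $C_2\otimes C_2\ne0$ by the K\"unneth formula, so it has no balanced presentation.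

In family (II) a quaternion group acts on four cyclic factors in four different ways. We first reduce the number of pieces. The factor $C_a$ is centralized by $x$ and inverted by $y$, just like $x$ itself, so it can be absorbed into $x$. The central factor $C_e$ can be absorbed into $y$. This turns $Q_{2^k}$ into a group $R_{n,e}$, and the two factors that remain are both inverted by $x$. So fix an odd number $d=2s+1\ge1$, integers $n,e\ge1$, and an integer $\lambda$ with
\begin{equation}\label{eq:lambda}
\lambda^{2e}\equiv(-1)^n\pmod d ;
\end{equation}
in particular $\lambda$ is prime to $d$. Sending $x\mapsto-1$ and $y\mapsto\lambda$ respects the first relation of $R_{n,e}$ because $(-1)^{-1}=-1$, and the second by \eqref{eq:lambda}. This defines a semidirect product $C_d\rtimes R_{n,e}$ of order $4nde$, with presentation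
\begin{equation}\label{eq:five}
\langle x,y,w\mid w^d=1,\ xwx^{-1}=w^{-1},\ ywy^{-1}=w^\lambda,\ yxy^{-1}=x^{-1},\ x^n=y^{2e}\rangle .
\end{equation}

\begin{lemma}\label{lem:II}
A group $G$ of family \textup{(II)} is isomorphic to $C_d\rtimes R_{n,e}$ with $d=bc$, $n=2^{k-2}a$, and $\lambda\equiv1\pmod b$, $\lambda\equiv-1\pmod c$.
\end{lemma}

\begin{proof}
Such $\lambda$ exists since $\gcd(b,c)=1$. Then $\lambda^2\equiv1\pmod d$ and $n$ is even because $k\ge3$, so \eqref{eq:lambda} holds. Let $\alpha,\epsilon,w$ generate $C_a$, $C_e$ and $C_b\times C_c$, and put $x'=x\alpha$, $y'=y\epsilon$. Since $\epsilon$ is central, $x$ commutes with $\alpha$, and $y$ inverts both, we get $y'x'y'^{-1}=x^{-1}\alpha^{-1}=x'^{-1}$. Since $y^4=1$ and $a,e$ are odd,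
\[
x'^{\,n}=(x^{2^{k-2}})^a\alpha^n=y^{2a}=y^2=y^{2e}\epsilon^{2e}=y'^{\,2e}.
\]
Also $x'wx'^{-1}=w^{-1}$ and $y'wy'^{-1}=w^\lambda$. A product of two commuting elements of coprime orders generates a cyclic group containing both, so $x,\alpha\in\langle x'\rangle$ and $y,\epsilon\in\langle y'\rangle$. Thus $x',y',w$ generate $G$ and satisfy \eqref{eq:five}. The orders agree, $4nde=2^kabce=|G|$, and (F1) applies.
\end{proof}

The presentation \eqref{eq:five} has three generators and five relations. We keep the relation $yxy^{-1}=x^{-1}$ and write the action of $x$ on $w$ asymmetrically. A single further relation must then yield the order of $w$, the action of $y$ on $w$, and $x^n=y^{2e}$. The element $x^ny^{-2e}$ commutes with $x$, so it is the natural right-hand side. On the left we cannot write a power of $w$ alone, since then nothing would link $y$ with $w$. We use instead the word $yw^{s+1}y^{-1}w^{\lambda s}$, which becomes $w^{\lambda d}$ once the action of $y$ is known. Conjugation by $x$ raises the exponent $s$ to $s+1$ in the second factor and, because $y$ inverts $x$, lowers $s+1$ to $s$ in the first. Invariance under $x$ then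 forces the action of $y$.

\begin{proposition}\label{prop:B}
The group $G=C_d\rtimes R_{n,e}$, with $d=2s+1$ and $\lambda$ as in \eqref{eq:lambda}, has the presentation with two generators $x,t$ and the two relations
\begin{align}
xw^sx^{-1}&=w^{s+1},\label{eq:B1}\\
yw^{s+1}y^{-1}w^{\lambda s}&=x^ny^{-2e},\label{eq:B2}
\end{align}
where $w$ and $y$ abbreviate $w=t^{-1}xtx$ and $y=tw^{s+1}$.
\end{proposition}

\begin{proof}
\emph{Step 1: three generators and three relations.} Let $\Gamma$ be the group with generators $x,y,w$ and relations \eqref{eq:B1}, \eqref{eq:B2} and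
\begin{equation}\label{eq:B0}
y^{-1}xy=x^{-1}.
\end{equation}
We show that these relations and those of \eqref{eq:five} imply each other, so that $\Gamma\cong G$. In $G$, relation \eqref{eq:B0} holds, $xw^sx^{-1}=w^{-s}=w^{s+1}$, and both sides of \eqref{eq:B2} are trivial, the left side being $w^{\lambda(s+1)+\lambda s}=w^{\lambda d}$.

Now work in $\Gamma$. Relation \eqref{eq:B0} gives $xy=yx^{-1}$ and $yxy^{-1}=x^{-1}$, and $y^2$ commutes with $x$. So $\kappa=x^ny^{-2e}$ commutes with $x$. By \eqref{eq:B1},
\[
x(yw^{s+1}y^{-1})x^{-1}=y(x^{-1}w^{s+1}x)y^{-1}=yw^sy^{-1},\qquad xw^{\lambda s}x^{-1}=w^{\lambda(s+1)}.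
\]
Comparing \eqref{eq:B2} with its conjugate by $x$,
\[
yw^{s+1}y^{-1}\,w^{\lambda s}=\kappa=yw^sy^{-1}\,w^{\lambda(s+1)}.
\]
Cancel $yw^sy^{-1}$ on the left and $w^{\lambda s}$ on the right to obtain $ywy^{-1}=w^\lambda$. Then \eqref{eq:B2} becomes $\kappa=w^{\lambda d}$. This power of $w$ commutes with $x$, so it is trivial by Lemma~\ref{lem:asym}(a), and $x^n=y^{2e}$. From $yw^dy^{-1}=w^{\lambda d}=1$ we get $w^d=1$, and Lemma~\ref{lem:asym}(b) gives $xwx^{-1}=w^{-1}$. All relations of \eqref{eq:five} hold.

\emph{Step 2: removing a generator.} We look for a generator $t=yw^{-l}$ in place of $y$ such that $w$ is a word in $x$ and $t$. In $G$ one computes $t^{-1}xtx=w^lx^{-1}w^{-l}x=w^{2l}$, and $2l\equiv1\pmod d$ for $l=s+1$. So put $t=yw^{-(s+1)}$. The elements $x,t,w$ are again a basis of the free group on $x,y,w$, with $y=tw^{s+1}$. Modulo \eqref{eq:B1},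
\[
y^{-1}xyx=w^{-(s+1)}(t^{-1}xtx)(x^{-1}w^{s+1}x)=w^{-(s+1)}(t^{-1}xtx)w^{s},
\]
so in the presence of \eqref{eq:B1} the relation \eqref{eq:B0} is equivalent to $w=t^{-1}xtx$. This relation defines $w$ in terms of $x$ and $t$, and a Tietze transformation removes it together with the generator $w$. What remains is the stated presentation.
\end{proof}

\begin{example}
Let $G=(C_3\times C_5\times C_7)\rtimes Q_8$ be the group of order $840$ in family (II) with $e=1$ and $(a,b,c)=(3,5,7)$. Then $d=35$, $s=17$, $n=6$, and we may take $\lambda=6$. With $w=t^{-1}xtx$ and $y=tw^{18}$,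
\[
G=\langle x,t\mid xw^{17}x^{-1}=w^{18},\ yw^{18}y^{-1}w^{102}=x^6y^{-2}\rangle .
\]
\end{example}

\section{The octahedral family (IV)}\label{sec:octahedral}

In terms of $g=xy$ and $y$, the defining presentation of the binary octahedral group is
\[
O^*=\langle g,y\mid g^2=(gy^{-1})^4,\ g^2=y^3\rangle .
\]
It is already balanced, so there is no relation to spare for the new cyclic factors $C_r$ and $C_e$. The first relation is worth keeping, since it makes $g^2$ commute with the generators $g$ and $gy^{-1}$. We deform the second into an asymmetric relation for $y^3$. In Lemma~\ref{lem:asym} the two exponents had sum $2s+1$, the order of the inverted cyclic group, and difference $1$. Now the sum will be $r$ and the difference will be $e$, the order of the central factor.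

\begin{proposition}\label{prop:C}
Let $r,e\ge1$ be odd with $\gcd(e,6r)=1$, and put $i=(r-e)/2$, $j=(r+e)/2$. Then $G=(O^*\times_{S_3}D_{6r})\times C_e$, of order $48re$, has the presentation
\[
\Gamma=\langle g,y\mid g^2=(gy^{-1})^4,\ \ gy^{3i}g^{2e-1}=y^{3j}\rangle .
\]
\end{proposition}

For $r=e=1$ we have $i=0$, $j=1$, and the second relation is $g^2=y^3$.

\begin{proof}
\emph{Step 1: generators of $G$.} Let $x_0,y_0$ be the generators of $O^*$, with $x_0^4=y_0^3=(x_0y_0)^2=-1$. As $-1\in Q_8$, their images in $S_3$ satisfy $\bar x_0^4=\bar y_0^3=1$, and they generate $S_3$. So $\bar y_0$ has order $3$ and $\bar x_0$ has order $2$. A generator of the rotation group $C_{3r}$ maps to $\bar y_0^{\pm1}$; choose a generator $\omega$ that maps to $\bar y_0$, and a reflection $\sigma$ that maps to $\bar x_0$. In $G_0=O^*\times_{S_3}D_{6r}$ put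
\[
x_1=(x_0,\sigma),\quad y_1=(y_0,\omega),\quad g_1=x_1y_1=(x_0y_0,\sigma\omega),\quad z=(-1,1),\quad\rho=(1,\omega^3).
\]
Then $z$ is central of order $2$, and $\rho$ has order $r$ and generates the kernel of $G_0\to O^*$. Since $\sigma$ and $\sigma\omega$ are reflections,
\[
x_1^4=g_1^2=z,\qquad y_1^3=z\rho,\qquad g_1\rho g_1^{-1}=\rho^{-1}.
\]
The elements $x_1,y_1$ generate $G_0$: their images generate $O^*$, and $y_1^6=\rho^2$ generates $\langle\rho\rangle$ because $r$ is odd. The order of $y_1$ is $\operatorname{lcm}(6,3r)=6r$.

Let $\zeta$ generate $C_e$, and put $x=x_1\zeta$, $y=y_1\zeta$ and $g=xy=g_1\zeta^2$. Since $6r$ is prime to $e$, both $y_1$ and $\zeta$ lie in $\langle y\rangle$. Then $x_1=gy^{-1}\zeta^{-1}$ lies in $\langle g,y\rangle$, so $g,y$ generate $G$.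

\emph{Step 2: the relations hold in $G$.} First, $g^2=z\zeta^4=x^4=(gy^{-1})^4$. Next, $y^3=z\rho\zeta^3$ and $g^{2e}=z^e\zeta^{4e}=z^e$. Using $i+e=j$, $\rho^{-i}=\rho^{r-i}=\rho^{j}$ and $\zeta^{i}=\zeta^{j}$,
\[
gy^{3i}g^{2e-1}=(gy^{3i}g^{-1})g^{2e}=z^{i+e}\rho^{-i}\zeta^{3i}=z^j\rho^j\zeta^{3j}=y^{3j}.
\]
So $G$ is a quotient of $\Gamma$, and it remains to show $|\Gamma|\le48re$.

\emph{Step 3: $g$ inverts $y^3$ modulo the center.} Work in $\Gamma$, and put $h=g^2$ and $q=y^3$. As noted above, $h$ is central. The second relation reads
\begin{equation}\label{eq:C}
gq^ig^{-1}=q^jh^{-e}.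
\end{equation}
Conjugating by $g$ and using that $g^2$ is central gives $q^i=gq^jg^{-1}h^{-e}$, that is, $gq^jg^{-1}=q^ih^e$. Multiplying this with \eqref{eq:C} gives $gq^rg^{-1}=q^r$. As $q^r$ also commutes with $y$, it is central.

We now know how $g$ acts on $q^i$ and on $q^r$, and we want the action on $q$. A common divisor of $i$ and $r$ divides $r-2i=e$, so $\gcd(i,r)=1$; this is where $\gcd(e,r)=1$ is needed. Choose $\alpha,\beta$ with $\alpha i+\beta r=1$. Then $\alpha j=\alpha r-\alpha i=(\alpha+\beta)r-1$, and
\[
gqg^{-1}=(q^jh^{-e})^\alpha(q^r)^\beta=q^{-1}c,\qquad c=h^{-\alpha e}(q^r)^{\alpha+2\beta},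
\]
with $c$ central. Taking $i$-th powers and comparing with \eqref{eq:C} gives $q^{-i}c^i=q^jh^{-e}$. Taking $r$-th powers gives $q^r=q^{-r}c^r$. Hence
\begin{equation}\label{eq:c}
c^i=q^rh^{-e},\qquad c^r=q^{2r},\qquad c^e=c^r(c^i)^{-2}=h^{2e}.
\end{equation}

\emph{Step 4: the kernel of the map to $O^*$.} To pass to $O^*$ we must impose $q=h$, so the kernel has to contain $\rho'=qh^{-1}$. We have $g\rho'g^{-1}=q^{-1}ch^{-1}=\rho'^{-1}\zeta'$ with $\zeta'=ch^{-2}$ central, so the kernel contains $\zeta'$ as well. (In $G$ these elements become $\rho\zeta^{-1}$ and $\zeta^{-2}$, which generate $C_r\times C_e$.) By \eqref{eq:c}, and since $e-r=-2i$,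
\[
\zeta'^{\,e}=c^eh^{-2e}=1,\qquad \rho'^{\,r}=q^rh^{-r}=c^ih^{e-r}=\zeta'^{\,i}.
\]
So $N=\langle\rho',\zeta'\rangle$ is abelian of order at most $re$. It is centralized by $y$, and it is mapped into itself by conjugation with $g$, which coincides with conjugation by $g^{-1}$ because $g^2$ is central. Thus $N$ is normal. In $\Gamma/N$ we have $y^3=g^2=(gy^{-1})^4$, so $\Gamma/N$ is a quotient of $O^*$. Therefore $|\Gamma|\le48re=|G|$, and (F1) applies.
\end{proof}

\section{Central extensions of $A_4$ and $A_5$: families (III) and (V)}\label{sec:central}

The groups in (III) and (V) are central extensions of $A_4$ and $A_5$, and this allows a different method. Instead of deriving relations by hand, we write down a balanced presentation that visibly defines a central extension of $A_4$ or $A_5$, and we let Lemma~\ref{lem:hopf} compute its order. We use the following standard facts.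
\begin{itemize}
\item $\langle S,T\mid S^3,T^p,(ST)^2\rangle$ is $A_4$ for $p=3$ and $A_5$ for $p=5$, and $H_2(A_4;\mathbb Z)\cong H_2(A_5;\mathbb Z)\cong C_2$.
\item $SL_2(5)$, of order $120$, is the universal central extension of $A_5$: every perfect central extension of $A_5$ is a quotient of it.
\item (Schur) If $[H:Z(H)]$ is finite, then $[H,H]$ is finite.
\item If $A$ is central in $H$, there is an exact sequence
\[
H_2(H;\mathbb Z)\to H_2(H/A;\mathbb Z)\to A\to H^{\mathrm{ab}}\to(H/A)^{\mathrm{ab}}\to0 .
\]
\item The cokernel of an integer $2\times2$ matrix of determinant $\Delta\ne0$ has order $|\Delta|$, and it is cyclic if the entries have no common divisor (Smith normal form).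
\end{itemize}
The relation $u^3=v^p$ produces a central element $h$. The third relator $(ST)^2$ may be lifted in many ways, since $S$ and $T$ may be any powers of $u$ and $v$ that generate modulo $h$, and the right-hand side may be any power of $h$. The three resulting parameters do not change the quotient by $h$, but they control the abelianization.

\begin{proposition}\label{prop:D}
Let $p\in\{3,5\}$, let $\beta,\gamma,\delta$ be integers with $3\nmid\beta$ and $p\nmid\gamma$, and put $\Delta=6\gamma+2p\beta-3p\delta$ and
\[
H=\langle u,v\mid u^3=v^p,\ (u^\beta v^\gamma)^2=u^{3\delta}\rangle .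
\]
\begin{itemize}
\item[(a)] If $p=5$ and $\Delta=e\ge1$ with $\gcd(e,30)=1$, then $H\cong SL_2(5)\times C_e$. Such $\beta,\gamma,\delta$ exist for every $e$ prime to $30$.
\item[(b)] If $p=3$ and $\Delta=3^ke$ with $k,e\ge1$ and $\gcd(e,6)=1$, then $H$ is the group $(Q_8\rtimes C_{3^k})\times C_e$ of family \textup{(III)}. One may take $\delta=1$ and $(\beta,\gamma)=(e,\frac{3-e}2)$ if $k=1$, $(\beta,\gamma)=(1,\frac{1+3^{k-1}e}2)$ if $k\ge2$.
\end{itemize}
\end{proposition}

For $\beta=\gamma=\delta=1$ the presentation is $u^3=v^p=(uv)^2$, and $\Delta=1$ for $p=5$, $\Delta=3$ for $p=3$. The groups are then $SL_2(5)$ and $SL_2(3)$.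

\begin{proof}
\emph{Parameters.} For $p=5$ the equation $6\gamma+10\beta-15\delta=e$ is solvable because $\gcd(6,10,15)=1$; if $5\mid\gamma$ then $5\mid e$, and if $3\mid\beta$ then $3\mid e$, so every solution is admissible. For $p=3$ we need $2\gamma+2\beta-3\delta=3^{k-1}e$. If $k=1$ the given values yield $(3-e)+2e-3=e$, and neither $\beta=e$ nor $2\gamma=3-e$ is divisible by $3$. If $k\ge2$ they yield $(1+3^{k-1}e)+2-3=3^{k-1}e$, with $\beta=1$ and $2\gamma\equiv1\pmod3$. In both cases $\gamma$ is an integer since $e$ is odd.

\emph{The order of $H$.} The element $h=u^3=v^p$ commutes with both generators. Let $A=\langle h\rangle$. Then $H/A$ is the quotient of the free product $C_3*C_p=\langle u\rangle*\langle v\rangle$ by the relator $(u^\beta v^\gamma)^2$. Since $3\nmid\beta$ and $p\nmid\gamma$, the elements $S=u^\beta$ and $T=v^\gamma$ generate the two factors, so $H/A=\langle S,T\mid S^3,T^p,(ST)^2\rangle$ is $A_4$ or $A_5$. The abelianization $H^{\mathrm{ab}}$ has the relation matrix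
\[
\begin{pmatrix}3&-p\\ 2\beta-3\delta&2\gamma\end{pmatrix}
\]
of determinant $\Delta$, so $|H^{\mathrm{ab}}|=\Delta$. By Schur's theorem $[H,H]$ is finite, hence so is $H$. The presentation is balanced, so $H_2(H;\mathbb Z)=0$ by Lemma~\ref{lem:hopf}, and the exact sequence becomes
\[
0\to C_2\to A\to H^{\mathrm{ab}}\to(H/A)^{\mathrm{ab}}\to0 .
\]
Therefore $|A|=2\Delta/|(H/A)^{\mathrm{ab}}|$.

\emph{Part (a).} Here $A_5$ is perfect, so $|A|=2e$, $|H|=120e$ and $|[H,H]|=120$. Moreover $H=[H,H]A$ with $A$ central, so commutators in $H$ are commutators of elements of $[H,H]$, and $[H,H]$ is perfect. It is a central extension of $A_5$ with kernel $[H,H]\cap A$ of order $120/60=2$. Being a quotient of $SL_2(5)$ of order $120$, it is isomorphic to $SL_2(5)$. The cyclic group $A$ has a subgroup of odd order $e$, which is central and meets $[H,H]$ trivially. Counting gives $H=[H,H]\times C_e$.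

\emph{Part (b).} Here $A_4^{\mathrm{ab}}=C_3$, so $|A|=2\cdot3^{k-1}e$ and $|H|=8\cdot3^ke$. Write $A=Z\times A'$ with $|Z|=2$ and $|A'|=3^{k-1}e$ odd. Let $B$ be the preimage of $V_4\le A_4$. Then $B/A'$ has order $8$, so by (F2) $B=Q\times A'$ with $|Q|=8$ and $Q$ normal in $H$. The group $H/Q$ is a central extension of $H/B\cong C_3$ by $A'$, hence abelian, and its order $3^ke$ equals $|H^{\mathrm{ab}}|$. So $Q=[H,H]$ and $H/Q=H^{\mathrm{ab}}$, which is cyclic because the matrix entries $3$ and $2\gamma$ are coprime.

It remains to identify $Q$. As $Q$ is the only Sylow $2$-subgroup of $H$, we have $Q\cap A=Z$ and $Q/Z\cong V_4$, and $H$ acts on $Q/Z$ as $A_4$ acts on $V_4$, permuting the three involutions transitively. Squaring induces a map $Q/Z\to Z$ that is invariant under $H$, so it is constant on these three elements. Suppose the constant is $1$. Then $Q\cong C_2^3$. Let $L$ be a complement to $Q$ in $H$, given by (F2). Since $|L|$ is odd, Maschke's theorem provides an $L$-invariant complement $V$ to $Z$ in $Q$, and $V$ is normal in $H=QL$. In $H/V$ the image of $Z$ is central with cyclic quotient $H/Q$, so $H/V$ is abelian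 and $[H,H]\le V\ne Q$, a contradiction. Hence every element of $Q\setminus Z$ has order $4$. Then $Q$ is noncyclic with one involution, so $Q\cong Q_8$ by (F5), and $Z=Z(Q)$. Lemma~\ref{lem:tetra} identifies $H$.
\end{proof}

\section{Completion of the proofs}\label{sec:end}

\begin{proof}[Proof of Theorem~\ref{thm:main}]
By Proposition~\ref{prop:necessary} the group belongs to one of the families (I)--(V). A cyclic group has the presentation $\langle x\mid x^n\rangle$. Every other group has a presentation with two generators and two relators: by Proposition~\ref{prop:A} in (I), by Lemma~\ref{lem:II} and Proposition~\ref{prop:B} in (II), by Proposition~\ref{prop:D} in (III) and (V), and by Proposition~\ref{prop:C} in (IV).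
\end{proof}

To finish the classification we show that every group in the list does have $4$-periodic cohomology; this is not needed for Theorem~\ref{thm:main}. The \emph{period} of a group $G$ with periodic cohomology is the least $d$ for which it is $d$-periodic. If the period $d$ divides $4$, with class $\xi$, then $\xi^{4/d}$ shows that $G$ is $4$-periodic. For a prime $p$ dividing $|G|$, the \emph{$p$-period} is defined in the same way from the $p$-primary component of $\hat H^*(G;\mathbb Z)$. We use the following results of Swan \cite{Swan}. The period is the least common multiple of the $p$-periods. The $2$-period is $2$ or $4$ according as the Sylow $2$-subgroup is cyclic or generalized quaternion. For $p$ odd with cyclic Sylow subgroup $P$, the $p$-period is $2|N_G(P)/C_G(P)|$.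

\begin{proof}[Proof of Theorem~\ref{thm:class}]
One direction is Proposition~\ref{prop:necessary}. For the other, let $G$ be a nontrivial group in the list; the trivial group has zero Tate cohomology and there is nothing to prove. By the criterion of Cartan--Eilenberg and the results of Swan it suffices to show that the Sylow $2$-subgroups are cyclic or generalized quaternion, and that for $p$ odd a Sylow $p$-subgroup $P$ is cyclic and $N_G(P)$ acts on it by $\pm1$.

The Sylow $2$-subgroup is cyclic in (I), $Q_{2^k}$ in (II) and $Q_8$ in (III). In (IV) and (V) the projection onto $O^*$, respectively $SL_2(5)$, has kernel of odd order, so the Sylow $2$-subgroup of $G$ is isomorphic to that of the image. Both $O^*$ and $SL_2(5)$ have exactly one involution; for $SL_2(5)$, an involution is diagonalizable with eigenvalues $\pm1$ and determinant $1$, so it is $-I$. Now (F5) applies.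

Let $p$ be odd. If $P$ maps injectively to a quotient of $G$, then an element of $N_G(P)$ acts on $P$ as its image acts on the image of $P$.
\begin{itemize}
\item In (I) the cyclic case is immediate. Otherwise either $p\mid b$, and then $P\le C_b$, on which $G$ acts by $\pm1$; or $p\mid N$, and then $P$ embeds in the cyclic quotient $C_N$ and the action is trivial.
\item In (II), $P$ lies in one of the four normal cyclic factors, since their orders are pairwise coprime, and $G$ acts on that factor by $\pm1$.
\item In (III), $P$ embeds in the cyclic quotient $G/Q_8\cong C_{3^k}\times C_e$, and the action is trivial.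
\item In (IV), $P$ embeds in $G/Q_8\cong D_{6r}\times C_e$. Its image has odd order, so it lies in the cyclic group $C_{3r}\times C_e$, and in fact in one of the two factors since $\gcd(e,3r)=1$. The group $D_{6r}\times C_e$ acts on each factor by $\pm1$.
\item In (V), if $p\mid e$ then $P\le C_e$ is central. If $p=3$ then $|P|=3$ and $\operatorname{Aut}(P)=\{\pm1\}$. If $p=5$ we may take for $P$ the group $U$ of upper triangular matrices with diagonal entries $1$. Its normalizer in $SL_2(5)$ preserves the line fixed by $U$, so it consists of upper triangular matrices. A matrix with diagonal $(a,a^{-1})$ acts by $a^2$, and the nonzero squares in $\mathbb F_5$ are $\pm1$.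
\end{itemize}
So every $p$-period is $2$ or $4$, and the period of $G$ divides $4$.
\end{proof}

\begin{thebibliography}{9}

\bibitem{CE}
Cartan and Eilenberg, Ch.~XII, \S11.

\bibitem{Nic}
John Nicholson, \emph{On CW-complexes over groups with periodic cohomology}, arXiv:1905.12018 (2019).

\bibitem{Suz}
Suzuki, Amer. J. Math. 77 (1955).

\bibitem{Swan}
Swan, \emph{The $p$-period of a finite group}, Illinois J. Math. 4 (1960).

\bibitem{Wall}
Wall, \emph{Periodic projective resolutions}, Proc. LMS 39 (1979).

\end{thebibliography}
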